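\title{Shortest Paths from the Order of the Edge Weights:\\ Subcubically Many Relaxations Suffice}

\begin{abstract}
We consider single-source shortest paths on the complete directed graph with $n$ vertices, in a model where an algorithm changes its distance estimates only by relaxing edges and learns about the instance only by comparing the weights of two edges. Comparisons are free and relaxations are counted. We show that for non-negative weights $O(n^{5/2}\sqrt{\log n})$ relaxations suffice, and that $n(n-1)/2$ are necessary. If negative weights are allowed, with no negative cycles, then $n^3/6-O(n^2)$ relaxations are necessary. The algorithm sorts the weights and then executes one fixed sequence of relaxations, which contains as a subsequence every path satisfying a hop-count condition that the sorted order imposes on shortest paths.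
\end{abstract}

\section{Introduction}

Let $V$ be a set of $n$ vertices, let $E$ be the set of all ordered pairs of distinct vertices, let $s\in V$ be a source, and let $w\colon E\to\mathbb{R}$ be a weight function. The weight of a walk is the sum of the weights of its edges. When no cycle has negative weight, $\operatorname{dist}(s,v)$ denotes the least weight of a walk from $s$ to $v$; deleting a cycle from a walk does not increase its weight, so the least weight is attained by a simple path.

A relaxation-based algorithm keeps a value $D[v]$ for each vertex $v$, with $D[s]=0$ and $D[v]=\infty$ for $v\ne s$ at the start. The only operation that changes these values is the \emph{relaxation} of an edge $(u,v)$, which replaces $D[v]$ by $\min\{D[v],\,D[u]+w(u,v)\}$. The algorithm sees neither the weights nor the values $D[v]$. It may ask \emph{weight-queries}: it names two edges $e,f$ and learns whether $w(e)\le w(f)$. It is deterministic and adaptive, that is, its next action (a query, a relaxation, or stopping) is a function of the answers received so far, and its internal computation is unrestricted. It must stop with $D[v]=\operatorname{dist}(s,v)$ for all $v$. Its cost is the number of relaxations on the worst instance; queries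 are not counted.

The Bellman--Ford algorithm asks nothing and uses $\Theta(n^3)$ relaxations. Dijkstra's algorithm uses $O(n^2)$ relaxations on non-negative weights, but it compares the values $D[v]$, which are sums of weights. The following question, from Atalig, Hickerson, Srivastav, Zheng and Chrobak \cite{AHSZC}, asks where weight-queries fall between the two: \emph{is there an algorithm that uses only weight-queries and $o(n^3)$ relaxations on every instance with non-negative weights?}

The order of the weights does not determine the order of their sums. On three vertices $s,a,b$, give the edges $(s,a),(a,b),(s,b)$ the weights $2,3,4$ or the weights $2,3,6$, and give all other edges the weight $10$. All queries have the same answers in both instances, but the shortest path to $b$ is the direct edge in the first and passes through $a$ in the second. So the algorithm cannot find the shortest paths; it must relax edges in an order that serves all weight functions with the given order at once. One may guess that this is as costly as serving all weight functions whatsoever. That guess is correct when negative weights are allowed, and it is wrong for non-negative weights.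

\begin{theorem}\label{thm:upper}
For non-negative weights there is an algorithm that first sorts all edge weights by weight-queries, then performs a sequence of $O(n^{5/2}\sqrt{\log n})$ relaxations that depends only on the sorted order, and ends with $D[v]=\operatorname{dist}(s,v)$ for all $v\in V$. The sequence does not depend on $s$.
\end{theorem}

\begin{theorem}\label{thm:lower}
\leavevmode
\begin{enumerate}
\item[(i)] For non-negative weights, every algorithm that uses only weight-queries needs at least $n(n-1)/2$ relaxations in the worst case.
\item[(ii)] If weights may be negative, with no negative cycles, every algorithm that uses only weight-queries needs at least $n^3/6-O(n^2)$ relaxations in the worst case.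
\end{enumerate}
\end{theorem}

Thus the answer to the question is yes. We do not determine the exact exponent for non-negative weights; it lies in $[2,5/2]$. With negative weights the cost is $\Theta(n^3)$, the upper bound being given by Bellman--Ford.

Section~\ref{sec:subseq} translates the problem into one about subsequences and proves Theorem~\ref{thm:lower}. Section~\ref{sec:good} extracts from the sorted order a condition that shortest paths satisfy and shows on an example how it is used. Sections~\ref{sec:split} and~\ref{sec:itin} cut the vertex set into parts that such a path visits in an almost fixed order. Section~\ref{sec:sequence} builds the relaxation sequence, and Section~\ref{sec:analysis} proves that it works. The constants are chosen for convenience; they are large, and we do not try to reduce them.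

\section{Subsequences and the lower bounds}\label{sec:subseq}

A sequence of relaxations is a sequence $\sigma$ of edges. We say that $\sigma$ \emph{contains} a walk if the edge sequence of the walk is a subsequence of $\sigma$.

\begin{lemma}\label{lem:subseq}
After the relaxations $\sigma$ are performed from the initial values, $D[v]$ is the least weight of a walk from $s$ to $v$ contained in $\sigma$, or $\infty$ if there is none. Hence, if there are no negative cycles, $D[v]=\operatorname{dist}(s,v)$ holds exactly when $\sigma$ contains some walk from $s$ to $v$ of least weight.
\end{lemma}

\begin{proof}
We use induction on the length of $\sigma$. The empty sequence contains only the walk with no edges, from $s$ to $s$, of weight $0$. Let $\sigma$ be $\sigma'$ followed by $(u,v)$. A walk from $s$ is contained in $\sigma$ if and only if it is contained in $\sigma'$ or it is a walk from $s$ to $u$ contained in $\sigma'$, followed by the edge $(u,v)$. So the least weight changes only for $v$, and it changes as the relaxation rule prescribes.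
\end{proof}

Bellman--Ford lists all edges $n-1$ times. This sequence contains every simple path, so it is correct, and its length is $n(n-1)^2$.

Call two weight functions \emph{order-equivalent} if all weight-queries have the same answers for both. An algorithm performs the same sequence $\sigma$ on order-equivalent instances. By Lemma~\ref{lem:subseq}, if in one of these instances a path $P$ is the unique walk of least weight from $s$ to its last vertex, then $\sigma$ contains $P$. Both lower bounds follow from this by a choice of a family of order-equivalent instances.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(i)]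
Let $V=\{s,x_1,\dots,x_{n-1}\}$. For $1\le a\le n-1$ define instance $a$ by
\[
w(x_c,x_b)=2-\frac cn,\qquad w(x_c,s)=2,\qquad
w(s,x_c)=\begin{cases}2+\dfrac{c}{2n}&\text{if } c\le a,\\[1ex] 4+c&\text{if } c>a.\end{cases}
\]
The edges that do not leave $s$ have weights in $(1,2]$ that do not depend on $a$. The edges that leave $s$ are heavier than $2$, and their weights increase strictly with $c$ in every instance. So the $n-1$ instances are order-equivalent, and the algorithm performs one sequence $\sigma$ on all of them. All weights are positive, so a walk of least weight is a simple path.

Consider instance $a$ and a vertex $x_b$ with $b>a$. A path that starts with $(s,x_c)$, $c>a$, has weight more than $4$; this includes the direct edge $(s,x_b)$. A path with at least three edges has weight more than $2+1+1=4$. The remaining paths are $s,x_c,x_b$ with $c\le a$, of weight $4-\frac{c}{2n}<4$, which is least exactly for $c=a$. Hence $\sigma$ contains the edge $(x_a,x_b)$. In the same instance the edge $(s,x_a)$ has weight less than $5/2$, and every path from $s$ with at least two edges has weight more than $3$; hence $\sigma$ contains $(s,x_a)$. In all, $\sigma$ contains $\binom{n-1}{2}+(n-1)=n(n-1)/2$ different edges.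
\end{proof}

For part (ii) we force $\sigma$ to contain all simple paths from $s$, which is expensive.

\begin{lemma}\label{lem:greedy}
A sequence $\sigma$ that contains every simple path starting at $s$ has length at least $\binom n3$.
\end{lemma}

\begin{proof}
The \emph{earliest embedding} of a path matches each of its edges to the first occurrence in $\sigma$ after the position of the previous edge. By induction along the path, every embedding places each edge at the same position as the earliest one or later.

We build a path two edges at a time, starting from the path $s$ with no edges and position $p=0$. Suppose that the current path ends at $x$, its earliest embedding ends at position $p$, and $U$ is the set of unused vertices, with $u=|U|\ge2$. For distinct $y,z\in U$, the current path extended by $y,z$ is contained in $\sigma$, so the edge $(y,z)$ occurs after position $p$. The first occurrences after $p$ of these $u(u-1)$ edges are at different positions, so one of them, say that of $(y,z)$, is at position at least $p+u(u-1)$. Extend the path by $y,z$; its earliest embedding now ends at position at least $p+u(u-1)$. Thus $|\sigma|\ge S:=\sum u(u-1)$, where the sum runs over $u=n-1,n-3,\dots$ with $u\ge2$. Since $2u(u-1)\ge u(u-1)+(u-1)(u-2)$,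 we get $2S\ge\sum_{u=1}^{n-1}u(u-1)=n(n-1)(n-2)/3$, that is, $S\ge\binom n3$.
\end{proof}

For a simple path $P$ from $s$, let $w_P(e)=0$ if $e$ lies on $P$ and $w_P(e)=1$ otherwise. A walk from $s$ of weight $0$ uses only edges of $P$ and is therefore an initial part of $P$; so $P$ is the unique walk of least weight from $s$ to its last vertex. By Lemma~\ref{lem:greedy}, an algorithm that asks no queries needs $\binom n3$ relaxations already on these non-negative instances. Weight-queries distinguish the edges of weight $0$ from the others, however, so the weights $w_P$ have to be disguised. Adding a potential difference to each edge does this without changing any shortest path.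

\begin{proof}[Proof of Theorem~\ref{thm:lower}(ii)]
Number the vertices $1,\dots,n$, and let $w'_P(u,v)=w_P(u,v)+2^v-2^u$. The integer $2^v-2^u$ determines the pair $(u,v)$: its sign tells which of $u,v$ is larger, the highest power of $2$ dividing it is $2^{\min\{u,v\}}$, and then the other exponent is determined. These integers are even and pairwise distinct, so any two differ by at least $2$, and adding numbers from $\{0,1\}$ preserves their strict order. Hence the functions $w'_P$ are order-equivalent for all $P$, and the algorithm performs one sequence $\sigma$ on all of them.

Along a walk from $u$ to $v$ the added terms sum to $2^v-2^u$. So every cycle has the same weight under $w'_P$ as under $w_P$, which is non-negative, and all walks from $s$ to the last vertex of $P$ are shifted by the same amount, so that $P$ remains the unique walk of least weight. Therefore $\sigma$ contains every simple path from $s$, and $|\sigma|\ge\binom n3=n^3/6-O(n^2)$ by Lemma~\ref{lem:greedy}.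
\end{proof}

One can make the weights $w'_P$ non-negative, and keep their order, by adding a large constant $M$ to all of them. But this adds $kM$ to a path with $k$ edges, and for large $M$ every shortest path is a single edge. The next section shows that some trade-off of this kind, between the number of edges of a shortest path and their place in the order, is unavoidable.

\section{Good paths}\label{sec:good}

From now on $w\ge0$. Put $N=n(n-1)$. By sorting with weight-queries and breaking ties by a fixed rule, the algorithm obtains a bijection $r\colon E\to\{1,\dots,N\}$, the \emph{rank}, such that $r(e)\le r(f)$ implies $w(e)\le w(f)$. For $0\le t\le N$ let $G_t$ be the directed graph on $V$ formed by the edges of rank at most $t$, and let $d_t(u,v)\in\{0,1,\dots,\infty\}$ be the least number of edges of a path from $u$ to $v$ in $G_t$. For $W\subseteq V$ and $u,v\in W$, let $d_t^W(u,v)\ge d_t(u,v)$ be the same distance in the induced subgraph $G_t[W]$. The graph $G_0$ has no edges and $G_N$ is complete.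

For a simple path $P=v_0v_1\dots v_k$ write $e_i=(v_i,v_{i+1})$, and for $i<j$ let $h_t(i,j)$ be the number of edges of rank at least $t$ among $e_i,\dots,e_{j-1}$.

\begin{definition}
A simple path $P=v_0\dots v_k$ is \emph{good} if $h_t(i,j)\le d_t(v_i,v_j)$ for all $1\le t\le N$ and all $0\le i<j\le k$.
\end{definition}

In words, if one can go from $v_i$ to $v_j$ in $q$ hops of rank at most $t$, then a good path spends at most $q$ edges of rank at least $t$ on the same trip. Goodness depends only on $r$.

\begin{lemma}\label{lem:good}
Let $w\ge0$, and among the shortest paths from $s$ to $v$ let $P$ be one with the fewest edges. Then $P$ is good.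
\end{lemma}

\begin{proof}
Suppose that $P'$ is a path in $G_t$ from $v_i$ to $v_j$ with $q<h:=h_t(i,j)$ edges. Let $\omega\ge0$ be the weight of the edge of rank $t$. Every edge of $P'$ has weight at most $\omega$. The part $v_i\dots v_j$ of $P$ has $h$ edges of weight at least $\omega$, and its other edges have non-negative weight. Hence
\[
w(P')\le q\omega\le h\omega\le w(v_i\dots v_j),\qquad q<h\le j-i .
\]
Replacing $v_i\dots v_j$ by $P'$ and deleting cycles gives a path from $s$ to $v$ of weight at most $w(P)$ with fewer edges than $P$, a contradiction.
\end{proof}

This is the only place where non-negativity is used, and Theorem~\ref{thm:lower}(ii) shows that the lemma cannot survive without it. What remains is a statement about an arbitrary bijection $r$.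

\begin{proposition}\label{prop:main}
For every bijection $r\colon E\to\{1,\dots,N\}$ one can construct, from $r$ alone, a sequence $\sigma$ of $O(n^{5/2}\sqrt{\log n})$ edges that contains every good path.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper} from Proposition~\ref{prop:main}]
For $n=1$ there is nothing to do. For $n\ge2$, sort the edges, compute $\sigma$ from $r$, and execute it. For each $v$, a shortest path from $s$ to $v$ with the fewest edges is good by Lemma~\ref{lem:good}, so $\sigma$ contains it, and $D[v]=\operatorname{dist}(s,v)$ at the end by Lemma~\ref{lem:subseq}.
\end{proof}

\begin{example}\label{ex:forward}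
Let $V=\{1,\dots,n\}$. Suppose that the \emph{forward} edges $(u,v)$, $u<v$, have the ranks $1,\dots,t_0=\binom n2$ in some order, and that the edge $(n,1)$ has rank $t_0+1$. Good paths can be long here. If the edges $(u,u+1)$ have the $n-1$ lowest ranks, the path $1,2,\dots,n$ is good: for $t\le n-1$ the distance $d_t(u,v)$, $u<v$, is $v-u$ or $\infty$, and for $t\ge n$ the path has no edge of rank at least $t$. A Bellman--Ford round that lists the edges by decreasing tail contains no two consecutive edges of this path in the right order, so $n-1$ such rounds are needed.

Now look at both sides of the threshold $t_0$. In $G_{t_0+1}$ the walk $u,n,1,v$ (without its first edge if $u=n$ and without its last if $v=1$) shows that all distances are at most $3$. So a good path has at most three edges of rank at least $t_0+1$, that is, at most three edges that are not forward. Let $\pi$ be the round that lists all edges out of $1$, then all edges out of $2$, and so on. A path made of forward edges followed by one arbitrary edge has increasing tails, so $\pi$ contains it. A good path is a concatenation of at most four such paths, and four copies of $\pi$, of total length $4n(n-1)$, contain it.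
\end{example}

The example has the two ingredients of the general proof. Just above a threshold the graph has small diameter, so a good path has few edges above the threshold. Just below it there is an order of the vertices that the light edges respect, so one round in that order carries the path from one heavy edge to the next. For a general rank, lower $t$ from $N$ until the diameter first exceeds $2R$, for a parameter $R$. A good path then has at most $2R$ heavy edges, and the light graph, while not acyclic, has two vertices at distance more than $2R$. Around one of them we can grow a ball that light edges leave only through a thin boundary layer. This gives an order on two parts that light edges respect up to about $(n\ln n)/R$ exceptions on any simple path. The two losses balance at $R\approx\sqrt{n\ln n}$, and if each exception costs one round of $O(n^2)$ relaxations we arrive at the bound of Proposition~\ref{prop:main}.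

\section{Splitting a set of vertices}\label{sec:split}

We regard a path as its sequence of vertices. A path $S$ \emph{follows} a sequence of sets $(Z_1,\dots,Z_M)$ if it can be cut into consecutive nonempty segments $S_1,\dots,S_p$ with $S_a\subseteq Z_{j_a}$ and $j_1<\dots<j_p$. We fix $K=256$; the reason for a constant of this size appears in Section~\ref{sec:sequence}.

A single ball may be as small as one vertex, and a recursion that removes one vertex at a time pays $2R$ heavy edges at each of $n$ steps. So we carve balls until a fixed fraction $1/K$ of the set is gone, lowering the threshold whenever the diameter of what is left allows it.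

\begin{lemma}\label{lem:split}
Let $W\subseteq V$ with $m=|W|\ge2$. From $r$ one can compute a partition $W=C\cup A_1\cup A_2$ with
\[
|C|<\frac mK,\qquad 1\le|A_1|,|A_2|\le\Bigl(1-\frac1K\Bigr)m,
\]
such that every good path $P$ has a set $\mathrm{Exc}_W(P)$ of at most $5\sqrt{m\ln m}$ edges with the following property: every subpath of $P$ that lies in $W$ and has no edge in $\mathrm{Exc}_W(P)$ follows the sequence $(C,A_1,A_2,C)$.
\end{lemma}

\begin{proof}
Let $R=\lceil\sqrt{(m\ln m)/2}\,\rceil\ge1$ and $\theta=(\ln m)/R$.

\medskip\noindent\emph{Carving.} We keep a set $Y\subseteq W$ and a level $\tau$, starting from $Y=W$ and $\tau=N-1$, and we maintain the invariant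
\begin{equation}\label{eq:inv}
d^W_{\tau+1}(y,y')\le 2R\qquad\text{for all }y,y'\in Y .
\end{equation}
It holds at the start because $G_N[W]$ is complete. If $d_\tau^W(y,y')\le2R$ for all $y,y'\in Y$, we decrease $\tau$ by $1$, which preserves \eqref{eq:inv}. Otherwise we choose $y,y'\in Y$ with $d^W_\tau(y,y')>2R$ and \emph{carve}, as follows. For $0\le\rho\le R$ let
\[
O_\rho=\{x\in Y: d^W_\tau(y,x)\le\rho\},\qquad I_\rho=\{x\in Y: d^W_\tau(x,y')\le\rho\}.
\]
A vertex in $O_R\cap I_R$ would give $d_\tau^W(y,y')\le2R$, so these two sets are disjoint and one of them has at most $|Y|/2$ elements. If $|O_R|\le|Y|/2$ the carve is of \emph{out-type} and we put $U_\rho=O_\rho$; otherwise it is of \emph{in-type} and we put $U_\rho=I_\rho$. In both cases $|U_0|=1$ and $|U_R|\le|Y|/2\le m/2$.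

There is $\rho\in\{1,\dots,R\}$ with $|U_\rho\setminus U_{\rho-1}|\le\theta|U_\rho|$. For $\theta\ge1$ every $\rho$ works. If $\theta<1$ and no $\rho$ works, then $|U_{\rho-1}|<(1-\theta)|U_\rho|$ for all $\rho$, and so $1=|U_0|<(1-\theta)^R|U_R|\le e^{-\theta R}m/2=1/2$, which is false. We take such a $\rho$, call $B=U_\rho$ the \emph{ball} and $\partial B=U_\rho\setminus U_{\rho-1}$ its \emph{boundary}, and replace $Y$ by $Y\setminus B$. The invariant is preserved, because distances are measured in $W$ and not in $Y$.

We stop right after the first carve that leaves $|Y|\le(1-\frac1K)m$. Until then $|Y|>(1-\frac1K)m>1$, so $Y$ has two different vertices; at $\tau=0$ their distance is infinite, and so $\tau$ never drops below $0$. Each step lowers $\tau$ or removes a nonempty ball, so the process stops.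

\medskip\noindent\emph{The partition.} Number the carves $b=1,\dots,z$. Let $Y_b$ and $\tau_b$ be the set and the level at which carve $b$ takes place, let $B_b\subseteq Y_b$ be its ball, and put $Y_{z+1}=A=Y_z\setminus B_z$. Thus $Y_1=W$, $Y_{b+1}=Y_b\setminus B_b$, and $\tau_1\ge\dots\ge\tau_z$. The \emph{pieces} $B_1,\dots,B_z,A$ partition $W$. Place them in a row of $z+1$ positions: for $b=1,\dots,z$, the ball $B_b$ takes the leftmost free position if it is of in-type and the rightmost free position if it is of out-type, and $A$ takes the last position (Figure~\ref{fig:row}). For every $b$ the pieces inside $Y_{b+1}$ occupy an interval, with $B_b$ to its left if $B_b$ is of in-type and to its right if $B_b$ is of out-type. In particular $A$ and $B_z$ are adjacent. Let $A_1$ be the left and $A_2$ the right one of these two pieces, and let $C=W\setminus Y_z=B_1\cup\dots\cup B_{z-1}$.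

The process did not stop before carve $z$, so $|Y_z|>(1-\frac1K)m$ and $|C|<m/K$. The stopping rule gives $|A|\le(1-\frac1K)m$. Finally $1\le|B_z|\le|Y_z|/2$, so $|B_z|\le m/2$ and $A\ne\emptyset$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) rectangle (1.2,1); \node at (0.6,0.5) {$B_1$}; \node at (0.6,-0.3) {\small in};
\draw (1.2,0) rectangle (2.4,1); \node at (1.8,0.5) {$B_4$}; \node at (1.8,-0.3) {\small in};
\draw[thick] (2.4,0) rectangle (6.2,1); \node at (4.3,0.5) {$A=A_1$};
\draw[thick] (6.2,0) rectangle (8.0,1); \node at (7.1,0.5) {$B_5=A_2$}; \node at (7.1,-0.3) {\small out};
\draw (8.0,0) rectangle (9.2,1); \node at (8.6,0.5) {$B_3$}; \node at (8.6,-0.3) {\small out};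
\draw (9.2,0) rectangle (10.4,1); \node at (9.8,0.5) {$B_2$}; \node at (9.8,-0.3) {\small out};
\draw (2.4,-0.6) -- (2.4,-0.75) -- (8.0,-0.75) -- (8.0,-0.6); \node at (4.3,-0.48) {$Y_5$};
\draw (1.2,-1.2) -- (1.2,-1.35) -- (9.2,-1.35) -- (9.2,-1.2); \node at (4.3,-1.08) {$Y_3$};
\draw[->,dashed] (8.6,1.05) .. controls (8.0,1.9) and (5.4,1.9) .. (4.8,1.05);
\node at (6.7,2.0) {\small backward edge of index $3$};
\end{tikzpicture}
\caption{The row of pieces after $z=5$ carves. In-type balls are peeled off on the left and out-type balls on the right, so each remaining set $Y_b$ is an interval. Here $C=B_1\cup B_2\cup B_3\cup B_4$. Between its first and last visit to $Y_5$, a good path has few edges that go from right to left.}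
\label{fig:row}
\end{figure}

\medskip\noindent\emph{Backward edges.} An edge $e=(p,p')$ with both ends in $W$ is \emph{backward} if the piece of $p$ lies strictly to the right of the piece of $p'$. Its \emph{index} is the largest $b$ with $p,p'\in Y_b$. Since the ends lie in different pieces, $b\le z$, one end is in $B_b$, and the other is in $Y_{b+1}$. By the arrangement of the row, the end in $B_b$ is the tail $p$ if $B_b$ is of out-type and the head $p'$ if $B_b$ is of in-type. A backward edge of index $b$ and rank at most $\tau_b$ is a \emph{cut edge}.

The end in $B_b$ of a cut edge lies in $\partial B_b$. Indeed, let $y,y',\rho$ be the data of carve $b$, and write $d=d^W_{\tau_b}$. In the out-type case, $p'\in Y_b\setminus O_\rho$ gives $\rho<d(y,p')\le d(y,p)+1$, so $p\notin O_{\rho-1}$. In the in-type case, $p\in Y_b\setminus I_\rho$ gives $\rho<d(p,y')\le 1+d(p',y')$, so $p'\notin I_{\rho-1}$. A simple path has at most one edge out of each vertex and at most one edge into it. Assigning to each cut edge its end in $B_b$ is therefore injective on the cut edges of a simple path, and their number is at most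
\[
\sum_{b=1}^z|\partial B_b|\le\theta\sum_{b=1}^z|B_b|\le\theta m=\frac{m\ln m}{R}.
\]

\medskip\noindent\emph{Exceptional edges.} Let $P=v_0\dots v_k$ be good. If $P$ has at least two vertices in $Y_z$, let $v_i$ be the first and $v_j$ the last, and call the edges $e_i,\dots,e_{j-1}$ \emph{inner}; otherwise no edge is inner. An inner edge of rank at least $\tau_z+1$ is \emph{heavy}. Goodness and the invariant \eqref{eq:inv} at the moment of the last carve bound the number of heavy edges by
\[
h_{\tau_z+1}(i,j)\le d_{\tau_z+1}(v_i,v_j)\le d^W_{\tau_z+1}(v_i,v_j)\le 2R .
\]
Let $\mathrm{Exc}_W(P)$ be the set of edges of $P$ with both ends in $W$ that are cut edges or heavy. Since $\sqrt{(m\ln m)/2}\le R\le\sqrt{(m\ln m)/2}+1$ and $m\ln m\ge 2\ln2>1$,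
\[
|\mathrm{Exc}_W(P)|\le 2R+\frac{m\ln m}{R}\le 2\sqrt2\sqrt{m\ln m}+2\le5\sqrt{m\ln m}.
\]
Every inner backward edge of $P$ is in $\mathrm{Exc}_W(P)$: if its index is $b$, then either its rank is at most $\tau_b$ and it is a cut edge, or its rank is at least $\tau_b+1\ge\tau_z+1$ and it is heavy. Here we use that the levels only decrease.

\medskip\noindent\emph{The shape of a subpath.} Let $S$ be a subpath of $P$ in $W$ with no edge in $\mathrm{Exc}_W(P)$. If $S$ avoids $Y_z$, then $S\subseteq C$. Otherwise let $S'$ be the part of $S$ from its first to its last vertex in $Y_z$. The parts of $S$ before and after $S'$ lie in $C$. All edges of $S'$ are inner and not exceptional, hence not backward, so along $S'$ the position in the row never decreases. As $S'$ starts and ends in the adjacent pieces $A_1,A_2$, it stays in them, and its vertices in $A_1$ precede those in $A_2$. So $S$ follows $(C,A_1,A_2,C)$.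
\end{proof}

The lemma treats $C$ as one block, visited at the beginning and at the end, although the row orders the balls inside $C$. The reason is that the bound on heavy edges comes from \eqref{eq:inv} at level $\tau_z+1$, which holds only for pairs in $Y_z$. Before its first visit to $Y_z$ and after its last, a good path may have backward edges that this bound does not count.

In Example~\ref{ex:forward} with $W=V$ and $n\ge3$ we have $2R\ge4$, so the level drops to $\tau=t_0$ with no carve. From then on we may take for $y$ the largest element of $Y$; then $O_\rho=\{y\}$ for all $\rho$, and the carve removes the out-type ball $\{y\}$ with empty boundary. The process peels off $n,n-1,\dots$ on the right and recovers the order of the example.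

We fix one split as in Lemma~\ref{lem:split} for every $W$ with $|W|\ge2$.

\section{Itineraries}\label{sec:itin}

The sets $A_1,A_2$ may still contain almost all of $W$, so we split them again. Splitting all the way down to single vertices in one stroke loses too much: the exceptional edges of $n/m$ disjoint sets of size $m$ add up to about $n\sqrt{(\ln m)/m}$, which is of order $n$ for bounded $m$. We therefore organize the recursion in levels. One level reduces the size bound from $K^q$ to $K^{q-1}$ by a bounded number of splits. The set $C$ of a split is already below the new bound, so it is not split again within the level; this is what keeps the doubling of $C$ from compounding.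

\begin{lemma}\label{lem:itin}
Let $\mu=K(K\ln K+1)$, let $q\ge1$, and let $X\subseteq V$ with $1\le|X|\le K^q$. From $r$ one can compute a sequence $(Z_1,\dots,Z_M)$ of nonempty subsets of $X$, the \emph{level-$q$ itinerary} of $X$, with the following properties.
\begin{enumerate}
\item[(a)] Each $Z_j$ has at most $K^{q-1}$ elements, the distinct sets among the $Z_j$ partition $X$, and each of them occurs at most twice.
\item[(b)] Every good path $P$ has a set $\mathrm{Br}_q(X,P)$ of at most $5\mu\sqrt{|X|\ln|X|}$ edges, empty if $|X|\le K^{q-1}$, such that every subpath of $P$ that lies in $X$ and has no edge in $\mathrm{Br}_q(X,P)$ follows $(Z_1,\dots,Z_M)$.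
\end{enumerate}
\end{lemma}

\begin{proof}
For nonempty $W\subseteq X$ define a sequence $\mathrm{it}(W)$ by recursion on $|W|$. If $|W|\le K^{q-1}$, let $\mathrm{it}(W)=(W)$. Otherwise $|W|\ge2$; let $W=C\cup A_1\cup A_2$ be the split of $W$, and let $\mathrm{it}(W)$ be the concatenation
\[
(C),\ \mathrm{it}(A_1),\ \mathrm{it}(A_2),\ (C),
\]
where $C$ is omitted if it is empty. The itinerary of $X$ is $\mathrm{it}(X)$. In every split $|C|<|W|/K\le K^{q-1}$, and (a) follows for each $\mathrm{it}(W)$ by induction on $|W|$, since $C,A_1,A_2$ partition $W$.

Let $\mathrm{Br}_q(X,P)$ be the union of the sets $\mathrm{Exc}_W(P)$ over all $W$ that are split in the computation of $\mathrm{it}(X)$. A set $W$ split at depth $d$ of the recursion satisfies $K^{q-1}<|W|\le(1-\frac1K)^dK^q\le e^{-d/K}K^q$, so $d<K\ln K$, and there are at most $K\ln K+1$ depths. The sets split at one depth are disjoint subsets of $X$ of size more than $K^{q-1}$, so there are fewer than $K$ of them. Hence at most $\mu$ sets are split, each contributing at most $5\sqrt{|X|\ln|X|}$ edges; if $|X|\le K^{q-1}$, none is split.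

Finally, let $W$ be a set that occurs in the recursion and $S$ a subpath of $P$ in $W$ with no edge in $\mathrm{Br}_q(X,P)$. We show by induction on $|W|$ that $S$ follows $\mathrm{it}(W)$. If $W$ is not split, $S$ is a single segment. Otherwise Lemma~\ref{lem:split} cuts $S$ into at most four segments, in $C,A_1,A_2,C$ in this order; the segments in $A_1$ and $A_2$ follow $\mathrm{it}(A_1)$ and $\mathrm{it}(A_2)$ by induction.
\end{proof}

We call the edges of $\mathrm{Br}_q(X,P)$ \emph{breaks}. Let $n\ge2$, and let $Q\ge1$ be the integer with $K^{Q-1}<n\le K^Q$. Put $\mathcal P_Q=\{V\}$, and for $q=Q,\dots,1$ let $\mathcal P_{q-1}$ be the family of all distinct members of the level-$q$ itineraries of all $X\in\mathcal P_q$. By Lemma~\ref{lem:itin}(a), each $\mathcal P_q$ is a partition of $V$ into sets of size at most $K^q$, which we call \emph{level-$q$ cells}. The level-$0$ cells are single vertices.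

\section{The relaxation sequence}\label{sec:sequence}

Suppose that for each member $Z$ of the itinerary of $X$ we had a sequence containing all subpaths of good paths inside $Z$. Going through the itinerary and performing, for each $Z_j$, first this sequence and then all edges from $Z_j$ to the rest of $X$, we would carry a good path from one break to the next, as the round $\pi$ does in Example~\ref{ex:forward}. About $\sqrt{|X|\ln|X|}$ such sweeps would then serve $X$. But this recursion repeats every lower level once per sweep, so the factors $\sqrt{K^q}$ of all levels multiply, and the length is superpolynomial.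

The remedy is to give each cell below the top only a constant number $\kappa$ of sweeps per visit and to accept that a visit may fail to carry the path through the cell. Two conditions on $\kappa$ arise. Going down one level multiplies the number of repetitions by $2\kappa$ and divides the number of edges inside cells by about $K$, so the top level dominates the length if $2\kappa<K$. Going down one level multiplies the total number of breaks by about $\sqrt K$, while, as we shall see, a failure at one level requires $\kappa/2$ breaks or failures at the level below; so the lower levels do little harm at the top if $\kappa/2>\sqrt K$. Both conditions hold, with a factor $2$ to spare, for $K=256$ and $\kappa=64$.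

For $X\in\mathcal P_0$ let $\mathrm{Pass}_0(X)$ be the empty sequence. For $q\ge1$ and $X\in\mathcal P_q$ with level-$q$ itinerary $(Z_1,\dots,Z_M)$, let $\mathrm{Sweep}_q(X)$ consist of \emph{steps} $1,\dots,M$, where step $j$ is
\[
\mathrm{Pass}_{q-1}(Z_j),\ \text{ followed by all edges from } Z_j \text{ to } X\setminus Z_j \text{ in any order}.
\]
For $1\le q<Q$ let $\mathrm{Pass}_q(X)$ be $\mathrm{Sweep}_q(X)$ repeated $\kappa=64$ times. Let $\sigma$ be $\mathrm{Sweep}_Q(V)$ repeated $T$ times, where
\[
T=2\bigl(\lfloor(5\mu+c)\sqrt{n\ln n}\rfloor+1\bigr),\qquad c=5\mu K .
\]
The sequence $\sigma$ depends only on $r$. By induction on $q$, all edges of $\mathrm{Pass}_q(X)$ and $\mathrm{Sweep}_q(X)$ have both ends in $X$; in particular all edges of step $j$ have their tails in $Z_j$.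

\begin{lemma}\label{lem:length}
$|\sigma|\le514\,n^2T=O(n^{5/2}\sqrt{\log n})$.
\end{lemma}

\begin{proof}
Let $L_q=\sum_{X\in\mathcal P_q}|\mathrm{Pass}_q(X)|$ for $0\le q<Q$, so $L_0=0$. Each member $Z$ of the itinerary of $X$ occurs at most twice, and the distinct members partition $X$, so
\[
|\mathrm{Sweep}_q(X)|\le 2\sum_Z|\mathrm{Pass}_{q-1}(Z)|+2|X|^2 ,
\]
with the sum over the distinct members. Summing over $X\in\mathcal P_q$ and using $\sum_X|X|^2\le K^q\sum_X|X|=nK^q$ gives $L_q\le128L_{q-1}+128\,nK^q$. By induction $L_q\le256\,nK^q$, because $128\cdot256\,nK^{q-1}=128\,nK^q$. Since $K^{Q-1}<n$, we get $|\mathrm{Sweep}_Q(V)|\le2L_{Q-1}+2n^2\le512\,nK^{Q-1}+2n^2\le514\,n^2$.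
\end{proof}

\section{Every good path is contained in the sequence}\label{sec:analysis}

Fix a good path $P=v_0\dots v_k$. We read $\sigma$ from left to right and keep a \emph{pointer}, initially $0$, which moves from $i$ to $i+1$ when the edge $e_i$ is read while the pointer is $i$; we then say that $e_i$ is \emph{passed}. Each edge of $P$ is passed at most once, and if the pointer reaches $k$, then $\sigma$ contains $P$.

A \emph{call} is one occurrence of some $\mathrm{Pass}_q(X)$ in the recursive description of $\sigma$, and a \emph{sweep} is one occurrence of some $\mathrm{Sweep}_q(X)$. Each call of level $q-1$ is a \emph{subcall} of exactly one sweep of level $q$. Consider a call or sweep on $X$ that starts with pointer $i$. If $v_i\notin X$, the edge $e_i$ is not read and the pointer stays at $i$. If $v_i\in X$, let the \emph{run end} be the largest $j$ with $v_i,\dots,v_j\in X$. The pointer cannot go beyond $j$, since either $j=k$ or $e_j$ leaves $X$, and every pointer value between $i$ and $j$ has the same run end $j$. A call \emph{fails} if $v_i\in X$ and the pointer is less than $j$ when the call ends. Calls of level $0$ never fail, since there $j=i$.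

\begin{lemma}\label{lem:sweep}
Let a sweep $\mathrm{Sweep}_q(X)$ start with pointer $i$, where $v_i\in X$, let $j$ be the run end, and suppose that no subcall of the sweep fails.
\begin{enumerate}
\item[(a)] If $i\le i'\le j$ and none of $e_i,\dots,e_{i'-1}$ is in $\mathrm{Br}_q(X,P)$, the final pointer is at least $i'$.
\item[(b)] If $i<j$, the final pointer is at least $i+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both parts rest on one property of a step. Suppose that a step for the set $Z$ starts with pointer $p\le j$ and $v_p\in Z$, and let $p'\le j$ be the run end of $p$ in $Z$. The subcall does not fail, so it moves the pointer to $p'$. If $p'<j$, then $v_{p'+1}\in X\setminus Z$, so $e_{p'}$ is read in the second part of the step and the pointer moves on. Hence the step ends with pointer at least $\min\{p'+1,j\}$.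

(a) By Lemma~\ref{lem:itin}(b) the subpath $v_i\dots v_{i'}$ is cut into segments $v_{a_1}\dots v_{b_1}$, \dots, $v_{a_g}\dots v_{b_g}$ lying in $Z_{j_1},\dots,Z_{j_g}$ with $j_1<\dots<j_g$, where $a_1=i$, $a_{f+1}=b_f+1$, and $b_g=i'$. We show by induction on $f$ that step $j_f$ ends with pointer at least $\min\{b_f+1,j\}$. Step $j_f$ starts with a pointer $p\ge a_f$: for $f=1$ because the pointer never decreases, and for $f>1$ by the induction hypothesis, as $b_{f-1}+1=a_f\le j$. If $p>b_f$ there is nothing to prove. Otherwise $v_p,\dots,v_{b_f}\in Z_{j_f}$, so $p'\ge b_f$ and the property above applies. For $f=g$ we obtain a pointer of at least $\min\{i'+1,j\}\ge i'$.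

(b) Take the first step whose set $Z$ contains $v_i$. Earlier steps contain only edges with tails in sets that do not contain $v_i$, so the pointer is still $i$. The step ends with pointer at least $\min\{p'+1,j\}\ge i+1$.
\end{proof}

Part (a) brings the pointer up to the next break and part (b) takes it across. So we group the sweeps of each call of level $q\ge1$, and the $T$ sweeps of the top level, into consecutive disjoint \emph{pairs}: first and second, third and fourth, and so on.

\begin{lemma}\label{lem:pair}
Suppose that a pair of sweeps $\mathrm{Sweep}_q(X)$ starts with pointer $i$, where $v_i\in X$, and ends with pointer less than the run end $j$. Then during the pair some subcall fails or some edge of $\mathrm{Br}_q(X,P)$ is passed.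
\end{lemma}

\begin{proof}
Suppose that no subcall fails. Let $i'\le j$ be the largest index such that none of $e_i,\dots,e_{i'-1}$ is a break. After the first sweep the pointer $p$ satisfies $i'\le p<j$ by Lemma~\ref{lem:sweep}(a) and the hypothesis. So $i'<j$, and $e_{i'}$ is a break by the maximality of $i'$. The second sweep starts with pointer $p$ and run end $j$, and by Lemma~\ref{lem:sweep}(b) it ends with pointer at least $p+1\ge i'+1$. The pointer went from $i\le i'$ to at least $i'+1$, so $e_{i'}$ was passed during the pair.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
The length of $\sigma$ is bounded in Lemma~\ref{lem:length}. It remains to show that the pointer reaches $k$.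

For $0\le q<Q$ let $F_q$ be the number of failing calls of level $q$ in all of $\sigma$, so $F_0=0$. For $1\le q\le Q$ let $\beta_q=\sum_{X\in\mathcal P_q}|\mathrm{Br}_q(X,P)|$. Let $1\le q<Q$, and consider a failing call $\mathrm{Pass}_q(X)$ with initial pointer $i$ and run end $j$. Throughout the call the pointer is at least $i$ and less than $j$, so each of its $\kappa/2=32$ pairs satisfies the hypothesis of Lemma~\ref{lem:pair}. Charge each such pair to a failing subcall or to a break of level $q$ passed during the pair. The pairs of level $q$ occupy disjoint parts of $\sigma$, each call of level $q-1$ lies in one pair, and each edge is passed at most once; so nothing is charged twice, however often the same cell is visited. Therefore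
\begin{equation}\label{eq:fail}
32F_q\le\beta_q+F_{q-1}\qquad(1\le q<Q).
\end{equation}

Only cells with $|X|>K^{q-1}$ contribute to $\beta_q$, and there are fewer than $n/K^{q-1}$ of them. With $|X|\le K^q$ and $\ln|X|\le\ln n$, Lemma~\ref{lem:itin}(b) gives
\[
\beta_q\le\frac{n}{K^{q-1}}\cdot5\mu\sqrt{K^q\ln n}=c\,nK^{-q/2}\sqrt{\ln n}.
\]
We claim that $F_q\le\frac1{16}\,c\,nK^{-q/2}\sqrt{\ln n}$ for $0\le q<Q$. This holds for $q=0$. If it holds for $q-1$, then $K^{-(q-1)/2}=16K^{-q/2}$ gives $F_{q-1}\le c\,nK^{-q/2}\sqrt{\ln n}$, and \eqref{eq:fail} yields $F_q\le\frac2{32}\,c\,nK^{-q/2}\sqrt{\ln n}$. Since $K^Q\ge n$, we have $K^{-(Q-1)/2}=16K^{-Q/2}\le16/\sqrt n$, and hence $F_{Q-1}\le c\sqrt{n\ln n}$. At the top level, Lemma~\ref{lem:itin}(b) gives $\beta_Q=|\mathrm{Br}_Q(V,P)|\le5\mu\sqrt{n\ln n}$.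

Suppose that the pointer is less than $k$ at the end of $\sigma$. For $X=V$ the run end is always $k$, so Lemma~\ref{lem:pair} applies to each of the $T/2$ pairs of top-level sweeps. The same charging gives $T/2\le\beta_Q+F_{Q-1}\le(5\mu+c)\sqrt{n\ln n}$, whereas $T/2=\lfloor(5\mu+c)\sqrt{n\ln n}\rfloor+1$ is larger than the right-hand side. So the pointer reaches $k$, and $\sigma$ contains $P$.
\end{proof}

With Proposition~\ref{prop:main}, the proof of Theorem~\ref{thm:upper} given in Section~\ref{sec:good} is complete.

\begin{thebibliography}{1}

\bibitem{AHSZC}
Sunny Atalig, Alexander Hickerson, Arrdya Srivastav, Tingting Zheng, and Marek Chrobak,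
\emph{Lower Bounds for Adaptive Relaxation-Based Algorithms for Single-Source Shortest Paths},
arXiv:2411.06546 (2024).

\end{thebibliography}
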